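# Formal-rational functions along preimages of products of linear subspaces

Throughout, $k$ is an algebraically closed field of arbitrary characteristic. A variety is an integral separated scheme of finite type over $k$, complete means proper over $k$, and "nzd" abbreviates non-zero-divisor.

## Formal completions, formal-rational functions, and the property G3

**Definition 1 (formal completion).** Let $Z$ be a noetherian scheme and $Y\subset Z$ a closed subset, with ideal sheaf $\mathcal I$. The formal completion $Z_{/Y}$ is the space $Y$ with the sheaf of rings $\varprojlim_n \mathscr O_Z/\mathcal I^n$. Over an affine open $\operatorname{Spec}B\subset Z$ with $I=\Gamma(\mathcal I)$ it is $\operatorname{Spf}\hat B$, where $\hat B=\varprojlim B/I^n$. Ideals with the same radical give the same topology, so $Z_{/Y}$ depends only on the closed set $Y$.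

**Example 1.** If $Y=\{0\}\subset\mathbb P^1$ with coordinate $t$, then $Z_{/Y}=\operatorname{Spf}k[[t]]$. If $Y=\{0\}\times\mathbb P^1\subset\mathbb P^1\times\mathbb P^1$, then $H^0(\mathscr O/\mathcal I^m)=H^0(\mathbb P^1,\mathscr O[t]/t^m)=k[t]/t^m$, so the global functions on $Z_{/Y}$ form $k[[t]]$. If $Y$ is a line in $\mathbb P^2$, then $\mathcal I^m/\mathcal I^{m+1}\cong\mathscr O_{\mathbb P^1}(-m)$ has no sections for $m\ge1$. The sequences $0\to\mathcal I^m/\mathcal I^{m+1}\to\mathscr O/\mathcal I^{m+1}\to\mathscr O/\mathcal I^m\to0$ then give $H^0(\mathscr O/\mathcal I^m)=k$ for all $m\ge 1$. So the only global formal functions along a line in the plane are constants. The normal bundle makes the difference between the last two cases.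

**Definition 2 (formal-rational functions).** Let $\mathfrak Z$ be a noetherian formal scheme. For affine opens $U'\subset U$ the map $\Gamma(U,\mathscr O)\to\Gamma(U',\mathscr O)$ is flat, so it carries nzd's to nzd's. The sheaf associated with $U\mapsto$ (total fraction ring of $\Gamma(U,\mathscr O)$) is the sheaf $\mathscr M$ of total fractions. Locally its sections are $a/b$ with $a,b\in\Gamma(U,\mathscr O)$ and $b$ a nzd. Put $K(\mathfrak Z)=\Gamma(\mathfrak Z,\mathscr M)$. For an irreducible variety $X$ and $Y\subset X$ closed, $K(X_{/Y})$ is the $k$-algebra of formal-rational functions of $X$ along $Y$.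

Let $K(X)$ be the field of rational functions. A rational function is locally $a/b$ with $b\neq 0$ in a domain $B$, and $b$ stays a nzd in the flat $B$-algebra $\hat B$. This gives the natural map $\alpha_{X,Y}:K(X)\to K(X_{/Y})$. It is injective if $Y\ne\emptyset$, because $K(X)$ is a field. Likewise formal-rational functions pull back along every flat morphism of formal schemes.

**Example 2.** For $Y=\{0\}\subset\mathbb P^1$ we get $K(X_{/Y})=k((t))$, and $\alpha_{X,Y}$ is Laurent expansion $k(t)\to k((t))$.

**Definition 3 (Hironaka–Matsumura).** Let $X$ be a complete irreducible variety and $Y$ a closed subvariety. Then $Y$ is $G3$ in $X$ if $\alpha_{X,Y}$ is an isomorphism, that is, if every formal-rational function of $X$ along $Y$ extends to a rational function on $X$. (As in the problem below, $Y$ may be reducible, and only its underlying closed set matters.)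

**Example 3.** Neither the point $\{0\}\subset\mathbb P^1$ nor the curve $\{0\}\times\mathbb P^1\subset\mathbb P^1\times\mathbb P^1$ is $G3$. Let $\ell\neq\operatorname{char}k$ be a prime. The binomial series $w=(1+t)^{1/\ell}$ lies in $k[[t]]$, because its coefficients lie in $\mathbb Z[1/\ell]$. So $w$ defines a formal function along $Y$ with $w^\ell=1+t$. If $w=\alpha_{X,Y}(g)$, then $g^\ell=1+t$ in $K(X)$ by injectivity. But $1+t$ vanishes to order exactly one along $t=-1$, a contradiction. Also, the empty set is not $G3$: $K(X_{/\emptyset})=0\neq K(X)$.

**Definition 4 (the dimension condition).** Let $n_1,\dots,n_s$ be positive integers, $s\ge1$, and $P=\mathbb P^{n_1}\times\cdots\times\mathbb P^{n_s}$. For non-empty $J\subseteq\{1,\dots,s\}$ let $P_J=\prod_{i\in J}\mathbb P^{n_i}$ and let $p_J:P\to P_J$ be the projection. Let $f:X\to P$ be a morphism from a complete irreducible variety, and let $r_1,\dots,r_s$ be positive integers. We consider the condition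
$$(\ast)\qquad \dim p_J(f(X))>\sum_{i\in J}r_i\quad\text{for every non-empty }J\subseteq\{1,\dots,s\}.$$

**Example 4.** Let $X=\{x_0y_0+x_1y_1+x_2y_2=0\}\subset\mathbb P^2\times\mathbb P^2$, with $f$ the inclusion and $r_1=r_2=1$. Then $X$ is a smooth irreducible threefold which surjects onto both factors. The three conditions read $2>1$, $2>1$, $3>2$, so $(\ast)$ holds. The condition with the extra term $p-1$ (where $p=|J|$) on the right would require $3>1+1+1$ for $J=\{1,2\}$, and this fails.

## Bădescu's theorem, and the hypothesis without the term $p-1$

The source of the problem is Lucian Bădescu, "On a connectedness theorem of Debarre", arXiv:0812.2739 (2008), and the following result is due to Bădescu. Let $f:X\to P$ be a morphism from a complete irreducible variety, and for each $i$ let $L_i\subset\mathbb P^{n_i}$ be a linear subspace of codimension $r_i>0$. Suppose that $\dim p_J(f(X))>\sum_{i\in J}r_i+p-1$ for every non-empty $J$ with $p$ elements. Then $f^{-1}(L_1\times\cdots\times L_s)$ is $G3$ in $X$.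

The problem asks whether the $p-1$ can be dropped. Does $(\ast)$ alone imply that $f^{-1}(L_1\times\cdots\times L_s)$ is $G3$ in $X$? The answer is yes, and $(\ast)$ is the exact condition.

**Theorem A.** Let $f:X\to P$ be a morphism from a complete irreducible variety, and let $L_i\subset\mathbb P^{n_i}$ be linear subspaces of codimension $r_i>0$. Suppose $(\ast)$. Then $f^{-1}(L_1\times\cdots\times L_s)$ is non-empty, connected and $G3$ in $X$.

**Theorem B.** Let $f:X\to P$ be a morphism from a complete irreducible variety and let $1\le r_i\le n_i$. Let $\mathrm{Gr}_i$ be the Grassmannian of linear subspaces of codimension $r_i$ in $\mathbb P^{n_i}$. The following are equivalent: (a) $(\ast)$ holds; (b) $f^{-1}(\prod L_i)$ is $G3$ in $X$ for all $(L_i)\in\prod_i\mathrm{Gr}_i$; (c) $f^{-1}(\prod L_i)$ is $G3$ in $X$ for a Zariski-dense set of $(L_i)\in\prod_i\mathrm{Gr}_i$.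

## One factor, fibers of projections, and threefolds in $\mathbb P^2\times\mathbb P^2$

If $s=1$, then $p=1$ and the two hypotheses coincide. If equality is allowed, the conclusion fails: for $f=\mathrm{id}:\mathbb P^1\to\mathbb P^1$ and $r_1=1$ we have $\dim f(X)=r_1$, and a point is not $G3$. For $X=\mathbb P^1\times\mathbb P^1$ with $f$ the first projection, again $\dim f(X)=1=r_1$, and $Y=\{0\}\times\mathbb P^1$ is not $G3$ although it is connected of positive dimension.

The small subsets $J$ matter too. Take $X=\mathbb P^1\times\mathbb P^3$, $f=\mathrm{id}$, $r_1=r_2=1$. For $J=\{1,2\}$ we have $4>2$, but $J=\{1\}$ fails. Here $Y=\{\mathrm{pt}\}\times\mathbb P^2$, and $(1+t)^{1/\ell}$, with $t$ a coordinate at the point, is again a formal function that is not rational.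

The hypotheses first differ for $s=2$, and the smallest numbers are $r_1=r_2=1$ with $\dim f(X)=3$. Keep the threefold $X$ of Example 4, with lines $L_1=\{x_2=0\}$ and $L_2=\{y_2=0\}$. Then $Y=\{x_0y_0+x_1y_1=0\}\subset\mathbb P^1\times\mathbb P^1$ is a smooth rational curve, the graph of an isomorphism $\mathbb P^1\to\mathbb P^1$. Write $\mathscr O(e_i)$ for the pullback of $\mathscr O(1)$ from the $i$-th factor. On $Y$ both $\mathscr O(e_i)$ have degree $1$. Since $Y$ is the zero scheme in the smooth $X$ of the sections $x_2,y_2$ and has codimension $2$, its ideal $\mathcal I$ satisfies $\mathcal I^m/\mathcal I^{m+1}\cong\mathscr O_{\mathbb P^1}(-m)^{m+1}$. So the global formal functions are constant, as for a line in the plane.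

## Counting sections along $Y$, and two crossing lines

We first try to attack formal-rational functions directly, by counting. Take a line $Y\subset\mathbb P^2$ and $\xi\in K(\mathbb P^2_{/Y})$. Grant for the moment that $\xi$ has a "line bundle of poles": an invertible sheaf $\mathcal L\subset\mathscr M$ with $1,\xi\in\Gamma(\mathcal L)$ (this is proved in Step 5.2 below). If $\xi$ were transcendental over $K(\mathbb P^2)$, the products $\xi^a\varphi$, with $0\le a\le n$ and $\varphi$ a monomial of degree $n$, would be independent sections of $\mathcal L^n(n)$. That makes $(n+1)\binom{n+2}{2}$ sections, which is cubic in $n$. On the other hand, let $\lambda=\deg\mathcal L(1)|_Y$. Filtering by powers of $\mathcal I$ bounds the number of independent sections by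
$$\sum_{m\ge0}h^0(\mathbb P^1,\mathscr O(n\lambda-m)),$$
which is $(n\lambda+1)(n\lambda+2)/2$ if $\lambda\ge0$ and $0$ if $\lambda<0$ and $n\ge1$. This is at most quadratic. So $\xi$ is algebraic over $K(\mathbb P^2)$. The same count works for the smooth curve in $X$ above: quartic growth from below, and at most $(n\lambda+1)^2(n\lambda+1)$ from above if $\lambda\ge 0$.

Now keep $X$ and $L_1=\{x_2=0\}$, but take $L_2=\{y_0=0\}$. On $L_1\times L_2$ the equation of $X$ becomes $x_1y_1=0$. So $Y=C_1\cup C_2$ with $C_1=L_1\times\{(0:0:1)\}$ and $C_2=\{(1:0:0)\}\times L_2$, two lines meeting in one point. On $C_1$ the bundles $\mathscr O(e_1),\mathscr O(e_2)$ have degrees $1,0$; on $C_2$ they have degrees $0,1$. The upper bound is now the sum over $(m_1,m_2)$ of $h^0(Y,\mathcal G|_Y(-m_1e_1-m_2e_2))$. Suppose $\mathcal G|_Y$ has degree $a$ on $C_1$ and $b\ge1$ on $C_2$, for instance $\mathcal G$ ample. For $m_2=0$ and every $m_1>a$, the bundle has negative degree on $C_1$. Its sections vanish on $C_1$ and are sections of $\mathscr O_{\mathbb P^1}(b)$ on $C_2$ vanishing at the crossing point, a space of dimension $b\ge1$. So infinitely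 many terms are non-zero, the upper bound is infinite, and the count says nothing. This is the exact point where it stops.

It can be worse. On $X=\{x_0y_0+x_1y_1=0\}\subset\mathbb P^2\times\mathbb P^2$ condition $(\ast)$ holds for $r_1=r_2=1$: the form is irreducible, and both projections are onto $\mathbb P^2$. With $L_1=\{x_0=0\}$, $L_2=\{y_1=0\}$ the set $Y$ is all of $L_1\times L_2$, a surface instead of a curve, and it contains the point $((0:0:1),(0:0:1))$, which is the singular point of $X$.

The way around this is to move $L$. In the two-line example let $L_2(v)=\{y_0+vy_2=0\}$. The preimage becomes $x_1y_1=v\,x_0y_2$, and for $v\neq0$ this is a smooth irreducible curve with both degrees equal to $1$. The count works there. But $\xi$ is given only along the special fiber $v=0$, so it must be carried to nearby fibers. Viewed on $X\times\operatorname{Spec}k[[v]]$, constant in $v$, the function $\xi$ lives on the completion along $Y$ over $v=0$. Each infinitesimal thickening of the total family of preimages is proper over $k[[v]]$, and Grothendieck's existence theorem turns data that are formal in $v$ into data over $\operatorname{Spec}k[[v]]$.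 Hence $\xi$ extends along the whole family, in particular along its generic member. The count shows that the extension is algebraic, and comparing power series coefficients in $v$ brings this back to $\xi$.

Algebraic is not yet rational. In characteristic $\neq2$ let $u:\mathbb P^1\to\mathbb P^1$, $z\mapsto z^2=t$, and $Y=\{t=1\}$. Then $u^{-1}(Y)=\{\pm1\}$, and the branch of $\sqrt t$ with value $1$ at $t=1$ is algebraic, formal along $Y$, and not rational. The obstruction is that $u^{-1}(Y)$ is disconnected. Condition $(\ast)$ depends only on $f(X)$, so it is inherited by coverings of $X$. It gives connected preimages there, and this finishes the proof.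

## Facts from commutative algebra and formal geometry

These textbook facts are used below.

1. Let $B$ be noetherian, $I$ an ideal, $\hat B$ the $I$-adic completion. Then $\hat B$ is noetherian and flat over $B$, $\hat B/I^n\hat B=B/I^n$, and $I\hat B$ lies in the Jacobson radical. Idempotents of $\hat B$ correspond to idempotents of $B/I$. Submodules of finite $\hat B$-modules are $I$-adically closed, and finite $\hat B$-modules are complete. Flat maps carry nzd's to nzd's, so a flat map of domains is injective.
2. If $Y_1\subset Y$ are closed in a noetherian scheme $Z$, then $Z_{/Y_1}\to Z_{/Y}$ is flat: the smaller completion is locally a completion of the larger one. If $\operatorname{Spec}B'\subset\operatorname{Spec}B$ is an affine open, then $\hat B\to\hat B'$ is flat, since $\hat B'$ is the completion of $B'\otimes_B\hat B$, which is noetherian and flat over $\hat B$.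
3. Schemes of finite type over a field or over a complete noetherian local ring are excellent, and localizations of excellent rings are excellent. If $B$ is excellent and normal and $\mathfrak m$ is maximal, then $\widehat{B_{\mathfrak m}}$ is a normal domain. If $\mathscr O$ is an excellent local ring, the fibers of $\operatorname{Spec}\hat{\mathscr O}\to\operatorname{Spec}\mathscr O$ are geometrically regular. Normalization of a variety in a finite extension of its function field is finite.
4. Normality descends along faithfully flat maps. A noetherian ring whose localizations at maximal ideals are normal domains is a finite product of normal domains. A flat scheme over a normal base with normal fibers is normal (EGA IV 6.5.4, in the noetherian setting).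
5. An integral scheme of finite type over a field $F$ is geometrically irreducible if and only if $F$ is separably closed in its function field (EGA IV 4.5.9).
6. The theorem on formal functions, and Stein factorization: a proper $q:W\to V$ factors as $W\to V'\to V$ with $V'\to V$ finite, $\mathscr O_{V'}$ the direct image of $\mathscr O_W$, and $W\to V'$ with connected fibers.
7. Grothendieck's existence theorem (EGA III 5.1.4–5.1.6): if $W$ is proper over a complete noetherian local ring $R$, completion along the closed fiber is an exact equivalence from coherent sheaves on $W$ to coherent sheaves on the completion.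
8. A compatible system of coherent sheaves $\mathcal G_m$ on the thickenings defined by $\mathcal J^{m+1}$, with $\mathcal G_{m+1}/\mathcal J^{m+1}\mathcal G_{m+1}\cong\mathcal G_m$, has a coherent limit $\mathcal G$ on the formal completion with $\mathcal G/\mathcal J^{m+1}\mathcal G=\mathcal G_m$ (EGA I 10.11.3). On an affine formal scheme, coherent sheaves correspond exactly to finite modules.
9. Regular local rings are unique factorization domains and Cohen–Macaulay.
10. On an integral projective curve $C$ over a field $E$, the degree of line bundles is additive, ample bundles have degree $\ge1$, a bundle of negative degree has no non-zero section, and $h^0(\mathcal N|_D)=\deg D$ for an effective Cartier divisor $D$ and a line bundle $\mathcal N$.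

## Fields of formal-rational functions on normal schemes

The first lemma makes $K(Z_{/Y})$ a field that can be tested at one point. It converts connectedness of $Y$ into algebra, and we use it five times.

**Lemma 1.** Let $Z$ be an excellent normal integral noetherian scheme, $Y\subset Z$ closed, connected, non-empty, and $\mathfrak Z=Z_{/Y}$. Then $K(\mathfrak Z)$ is a field, and for every closed point $y$ of $Z$ lying in $Y$ the natural map $K(\mathfrak Z)\to\operatorname{Frac}\widehat{\mathscr O}_{Z,y}$ is injective.

*Proof.* **Step 1.1: good opens have domains as rings.** This step lets us clear fractions. Let $\operatorname{Spec}A\subset Z$ be an affine open whose trace on $Y$ is connected and non-empty, and let $I$ be the ideal of $Y$. A maximal ideal $\mathfrak n$ of $\hat A$ contains $I\hat A$, so it corresponds to a maximal ideal $\mathfrak m\supset I$ of $A$, and $\hat A_{\mathfrak n}$ and $A_{\mathfrak m}$ have the same completion. That completion is a normal domain (Fact 3). By faithfully flat descent $\hat A_{\mathfrak n}$ is normal. It is a domain, being contained in its completion. So $\hat A$ is a finite product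 of normal domains (Fact 4). Its idempotents are those of $A/I$, which are trivial because $Y\cap\operatorname{Spec}A$ is connected. Hence $\hat A$ is a domain.

**Step 1.2: good opens form a basis of $Y$.** This lets us compare germs at different points. Let $y\in Y$, and let $U\ni y$ be affine, as small as we like, and avoiding the components of $Y$ not through $y$. The components of $U\cap Y$ are the non-empty traces of components of $Y$, and all of them contain $y$. So $U\cap Y$ is connected. For good opens $U'\subset U$ the map $\Gamma(U,\mathscr O_{\mathfrak Z})\to\Gamma(U',\mathscr O_{\mathfrak Z})$ is a flat map of domains, hence injective.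

**Step 1.3: a non-zero $\xi$ is invertible.** This proves that $K(\mathfrak Z)$ is a field. Cover $Y$ by good opens $U$ with $\xi|_U=a/b$. If the germ of $\xi$ vanishes at a point of $U\cap Y$, then $a$ vanishes on a smaller good open, so $a=0$ and $\xi|_U=0$. Thus $\{y\in Y:\xi_y=0\}$ is open and closed in the connected space $Y$. If $\xi\ne0$, this set is not $Y$, so it is empty. Then $a\ne0$ in the domain $\Gamma(U,\mathscr O_{\mathfrak Z})$ for every $U$, and the local inverses $b/a$ glue. Also $1\neq0$, since $Y\neq\emptyset$.

**Step 1.4: evaluation at $y$.** For a good open $\operatorname{Spec}A\ni y$, the map $\hat A\to\widehat{\mathscr O}_{Z,y}$ is a flat map of domains, hence injective, so fractions map to fractions. This defines $K(\mathfrak Z)\to\operatorname{Frac}\widehat{\mathscr O}_{Z,y}$, which is injective because its source is a field. $\square$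

The second lemma lets us replace $X$ by a projective normal model.

**Lemma 2.** Let $u:X'\to X$ be a proper birational morphism of irreducible varieties, $Y\subset X$ closed, $Y'=u^{-1}(Y)$. Pullback gives a well-defined injective map $u^*:K(X_{/Y})\to K(X'_{/Y'})$ compatible with $K(X)=K(X')$. Hence if $Y'$ is $G3$ in $X'$, then $Y$ is $G3$ in $X$ (for $X$ and $X'$ complete).

*Proof.* Let $\operatorname{Spec}A\subset X$ be affine open, $I$ the ideal of $Y$, and $0\neq h\in A$ with $u$ an isomorphism over $D(h)$. Put $X'_{\hat A}=u^{-1}(\operatorname{Spec}A)\times_{\operatorname{Spec}A}\operatorname{Spec}\hat A$.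

**Step 2.1: $u^*$ is defined.** Since $u$ need not be flat, we must check that nzd's pull back to nzd's. Let $\operatorname{Spec}A'\subset u^{-1}(\operatorname{Spec}A)$ be affine open and $B=A'\otimes_A\hat A$, a noetherian ring. It is flat over the domain $A'$, in which $h\ne0$, so $h$ is a nzd in $B$ and $B\subset B_h$. Next, $B_h=A'_h\otimes_{A_h}\hat A_h$ is flat over $\hat A_h$, because $\operatorname{Spec}A'_h\to\operatorname{Spec}A_h$ is an open immersion. If $b$ is a nzd in $\hat A$, then it is a nzd in $\hat A_h$, hence in $B_h$, hence in $B\subset B_h$, hence in the $I$-adic completion of $B$. The latter is the $I$-adic completion of $A'$, since $B/I^nB=A'/I^nA'$. So $a/b$ has a pullback.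

**Step 2.2: $u^*$ is injective.** This is what lets us descend. Suppose $u^*(a/b)=0$ over $\operatorname{Spec}A$. Then $a$ vanishes in $H^0$ of the completion of $X'_{\hat A}$ along $I$. As $X'_{\hat A}$ is proper over $\hat A$, the group $H^0(X'_{\hat A},\mathscr O)$ is finite over the complete ring $\hat A$, hence complete, and the theorem on formal functions identifies it with $H^0$ of that completion. So $a=0$ in $H^0(X'_{\hat A},\mathscr O)$. Over $D(h)$ the scheme $X'_{\hat A}$ is $\operatorname{Spec}\hat A_h$, so $a=0$ in $\hat A_h$. As $h$ is a nzd in $\hat A$ ($\hat A$ is flat over the domain $A$), $a=0$.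

**Step 2.3: descent of $G3$.** Compatibility with $K(X)=K(X')$ is clear on fractions. If $u^*\xi=\alpha_{X',Y'}(g)$ with $g\in K(X')=K(X)$, then $u^*\xi=u^*\alpha_{X,Y}(g)$ and $\xi=\alpha_{X,Y}(g)$. If $Y'$ is $G3$ then $Y'\neq\emptyset$, so $Y\ne\emptyset$ and $\alpha_{X,Y}$ is injective. $\square$

## The family of all preimages

Put $r=\sum_ir_i\ge1$ and $f_i=p_{\{i\}}\circ f$, and let $\mathscr O(e_i)=f_i^*\mathscr O(1)$ on $X$. Let $V=\prod_i(k^{n_i+1})^{r_i}$ be the affine space of tuples $\ell=(\ell_{ij})_{1\le i\le s,\,1\le j\le r_i}$ of linear forms, $\ell_{ij}$ on $\mathbb P^{n_i}$. Let $N=\dim V$ and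
$$W=\{(x,\ell)\in X\times V:\ \ell_{ij}(f_i(x))=0\ \text{ for all }i,j\},\qquad q:W\to V,$$
with the scheme structure given by the equations. For fixed $x$ these are $r$ independent linear conditions on $\ell$. So $W$ is the kernel of a surjection of vector bundles $V\otimes\mathscr O_X\to\bigoplus_i\mathscr O(e_i)^{r_i}$, a vector bundle of rank $N-r$ over $X$. Hence $W$ is integral of dimension $\dim X+N-r$. If $\ell$ consists of equations of the $L_i$, then $q^{-1}(\ell)$ has underlying set $f^{-1}(\prod L_i)$. Let $F=K(V)$, let $\eta$ be the generic point of $V$, and let $W_\eta$ be the generic fiber. In Example 4, $N=6$, $\dim W=7$, and $W_\eta$ is a curve over $F$.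

**Proposition 3.** Let $X$ be complete irreducible and assume $(\ast)$. Then:

1. $q$ is surjective, $W_\eta$ is geometrically irreducible over $F$, and $\dim W_\eta=\dim X-r$;
2. every fiber of $q$ over a closed point is connected and non-empty; in particular $f^{-1}(\prod L_i)$ is connected and non-empty;
3. for every $i$, $f_i(W_\eta)$ has positive dimension.

*Proof.* **Step 3.1: the space of pairs of points is irreducible.** Irreducibility of $W_\eta\times_FW_\eta$ (up to shrinking) will control geometric irreducibility, and here $(\ast)$ enters. For each non-empty $I\subseteq\{1,\dots,s\}$ there is a non-empty open subset of $p_If(X)$ over which the fibers of $p_If$ have dimension exactly $\dim X-\dim p_If(X)$. Let $X_0\subset X$ be the intersection of the preimages of these finitely many opens; it is open and non-empty. Projecting to $x$, we see that $\{(x,x')\in X_0^2:f_i(x)=f_i(x')\ \forall i\in I\}$ has dimension at most $2\dim X-\dim p_If(X)$.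

Let $W_0=W|_{X_0}$ and $T=W_0\times_VW_0\subset X_0\times X_0\times V$. It is non-empty, since it contains the diagonal. It is locally cut out by $2r$ equations in an irreducible variety, so every component of $T$ has dimension at least
$$\tau:=2\dim X+N-2r.$$
Let $T_I\subset T$ be the locus where $\{i:f_i(x)=f_i(x')\}=I$. If $i\notin I$, the points $f_i(x),f_i(x')$ are distinct and impose two independent conditions on each $\ell_{ij}$; if $i\in I$, they impose one. So the fiber of $T_I$ over $(x,x')$ is a linear space of dimension $N-2r+\sum_{i\in I}r_i$. For $I\neq\emptyset$, by $(\ast)$,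
$$\dim T_I\le 2\dim X-\dim p_If(X)+N-2r+\sum_{i\in I}r_i<\tau .\tag{1}$$
So no component of $T$ lies in the closed set $\bigcup_{I\ne\emptyset}T_I$. Every component meets the open set $T_\emptyset$, so $T_\emptyset$ is dense. It is a vector bundle over an open subset of the irreducible $X_0\times X_0$. So $T$ is irreducible of dimension $\tau$, with generic point in $T_\emptyset$.

**Step 3.2: $q$ is surjective.** This gives a non-empty generic fiber of known dimension. Let $V_1=\overline{q(W_0)}$. General non-empty fibers of $W_0\to V_1$ have dimension $\dim W-\dim V_1$, and the fiber of $T$ over a point of $V$ is the square of the fiber of $W_0$. Hence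
$$\tau=\dim T\ge\dim V_1+2(\dim W-\dim V_1)=2\dim X+2N-2r-\dim V_1,$$
so $\dim V_1\ge N$. Thus $q$ is dominant. It is proper because $X$ is complete, so it is surjective, and $\dim W_\eta=\dim W-N=\dim X-r$.

**Step 3.3: $W_\eta$ is geometrically irreducible.** By Fact 5 we must show that $F$ is separably closed in $K(W)$. The image of $T$ in $V$ is that of $W_0$, so $T$ dominates $V$ and $T_\eta=W_{0,\eta}\times_FW_{0,\eta}$ is irreducible. Let $\operatorname{Spec}S\subset W_{0,\eta}$ be a non-empty affine open. Then $\operatorname{Spec}(S\otimes_FS)$ is a non-empty open of $T_\eta$, hence irreducible. The non-zero ring $K(W)\otimes_FK(W)$ is a localization of $S\otimes_FS$, so its spectrum is irreducible. Suppose $F_1\subset K(W)$ were finite separable over $F$ of degree $>1$. Write $F_1=F[z]/(p(z))$ with $p$ separable. As $p$ has a root in $K(W)$ and degree $>1$, $F_1\otimes_FK(W)=K(W)[z]/(p)$ is a product of at least two non-zero rings. The ring $K(W)\otimes_FK(W)$ is faithfully flat over it, so it has non-trivial idempotents, a contradiction. This proves 1.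

**Step 3.4: all fibers are connected.** The generic information now spreads to every fiber, including the one we started with. Let $W\to V'\to V$ be the Stein factorization, with $V'$ affine and integral. The field $K(V')\subset K(W)$ is finite over $F$, and $F$ is separably closed in $K(W)$, so $K(V')/F$ is purely inseparable. In characteristic $0$, $K(V')=F$, and $V'=V$ because $V$ is normal. In characteristic $p$, for $g\in k[V']$ some $g^{p^e}$ lies in $F$ and is integral over $k[V]$, hence lies in $k[V]$. So a prime $\mathfrak q$ of $k[V']$ is determined by $\mathfrak q\cap k[V]$: $g\in\mathfrak q$ if and only if $g^{p^e}\in\mathfrak q\cap k[V]$. Thus the finite surjective morphism $V'\to V$ is bijective. The fibers of $W\to V'$ are connected, and non-empty since this morphism is proper and dominant. This proves 2.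

**Step 3.5: $W_\eta$ is not contracted by $f_i$.** This will make $\mathscr O(e_i)$ ample on the generic curve. Suppose $f_i(W_\eta)$ were $0$-dimensional. As $W_\eta$ is geometrically irreducible, $f_i$ would take a single value on its geometric points over a given geometric point above $\eta$. So $f_i(w)=f_i(w')$ for every geometric point $(w,w')$ of $W_\eta\times_FW_\eta$. But the generic point of $T$ lies over $\eta$ and in $T_\emptyset$, where $f_i(w)\neq f_i(w')$, a contradiction. This proves 3. $\square$

The strict inequality is needed. Take $X=\mathbb P^1$, $f(z)=z^2$ to $\mathbb P^1$ in characteristic $\ne2$, $r_1=1$, so that $\dim f(X)=r_1$. Here $N=2$ and $\tau=2$, and the locus $f(x)=f(x')$ contributes $\dim T_{\{1\}}=1+1=2=\tau$. It splits into $x'=x$ and $x'=-x$, and the general fiber of $q$ is two points.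

## Reduction to a normal projective variety of dimension $r+1$

Assume the hypotheses of Theorem A, and let $Y=f^{-1}(\prod L_i)$. By Proposition 3 it is connected and non-empty. It remains to show that $Y$ is $G3$.

**Step R.1: $X$ may be assumed projective and normal.** This makes Lemma 1 available. By Chow's lemma and normalization there is a proper birational $u:X'\to X$ with $X'$ projective and normal. Condition $(\ast)$ depends only on $f(X)=fu(X')$, and $u^{-1}(Y)=(fu)^{-1}(\prod L_i)$. If $u^{-1}(Y)$ is $G3$ in $X'$, then $Y$ is $G3$ in $X$ by Lemma 2.

**Step R.2: we may assume $\dim X=r+1$.** This makes the generic member a curve. By $(\ast)$ for $J=\{1,\dots,s\}$, $\delta:=\dim X-r\ge1$. If $\delta>1$, choose an embedding $X\subset\mathbb P^{n_0}$ and a linear subspace $L_0\subset\mathbb P^{n_0}$ of codimension $r_0:=\delta-1\ge1$; this is possible as $r_0<\dim X\le n_0$. Let $f':X\to\mathbb P^{n_0}\times P$ be the morphism given by the embedding and $f$. It satisfies $(\ast)$. If $0\in J$, the embedding gives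
$$\dim p_Jf'(X)=\dim X=r+\delta>r_0+\sum_{i\in J\setminus\{0\}}r_i,$$
because the right side is at most $\delta-1+r$; if $0\notin J$, nothing changes. Put $Y_1=f'^{-1}(L_0\times\prod L_i)\subset Y$. By Proposition 3, $Y$ and $Y_1$ are connected and non-empty. By Lemma 1, restriction $K(X_{/Y})\to K(X_{/Y_1})$ is a homomorphism of fields over $K(X)$, hence injective. If $Y_1$ is $G3$, the target is $K(X)$, so $K(X_{/Y})=K(X)$ and $Y$ is $G3$. Replace $(f,L)$ by $(f',L_0\times L)$ and renumber. The new total codimension is $r+\delta-1=\dim X-1$.

From now on $X$ is projective and normal, $\dim X=r+1$, $(\ast)$ holds, $Y=f^{-1}(\prod L_i)$, and $\xi\in K(X_{/Y})$. By Lemma 1, $K(X_{/Y})$ is a field. We must show $\xi\in K(X)$.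

## Extending $\xi$ along the generic member

Let $\ell^0\in V$ be a tuple of equations, $L_i=\{\ell^0_{i1}=\cdots=\ell^0_{ir_i}=0\}$. Put $R=\widehat{\mathscr O}_{V,\ell^0}\cong k[[v]]$ with $v=(v_1,\dots,v_N)$, and $E=\operatorname{Frac}R$, which contains $F$. Let $X_R=X\times_k\operatorname{Spec}R$, let $W_R=W\times_V\operatorname{Spec}R\subset X_R$ with ideal $\mathcal J$, let $X_E=X_R\otimes_RE$, and
$$C:=W_R\otimes_RE=W_\eta\otimes_FE\subset X_E.$$

**Step 4.1: $X_R$, $X_E$ are excellent, normal, integral, and $W_R$ is connected.** These are the hypotheses of Lemma 1. The scheme $X_R$ is of finite type over the complete local ring $R$, hence excellent. For $\operatorname{Spec}A\subset X$, the ring $A\otimes_kR$ is a domain because $k$ is algebraically closed. Any two non-empty opens $\operatorname{Spec}(A\otimes R)$ meet, because the corresponding opens of $X$ do. So $X_R$ is integral. It is flat over the normal base $\operatorname{Spec}R$, with normal fibers since $X$ is geometrically normal ($k$ is perfect). So it is normal (EGA IV 6.5.4). The scheme $X_E$ inherits these properties by localization, and $K(X_E)=K(X_R)$. Next,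 $W_R$ is proper over $R$ with closed fiber supported on $Y$. Every non-empty closed subset of $W_R$ has closed image in $\operatorname{Spec}R$, hence meets the closed fiber. A decomposition of $W_R$ into two disjoint non-empty closed sets would therefore disconnect $Y$. So $W_R$ is connected. And $C\ne\emptyset$ since $W_\eta\neq\emptyset$.

**Step 4.2: two completions of $X_R$.** We set up the place where $\xi$ lives and the place where we want it. Let $\mathfrak X=(X_R)_{/W_R}$. Let $\mathfrak X_0$ be the completion of $X_R$ along $Y$, placed over the closed point of $\operatorname{Spec}R$. It is defined by $\mathfrak b=\mathcal J+\mathfrak m_R\mathscr O$, whose zero set is the closed fiber of $W_R$. For $\operatorname{Spec}A\subset X$, with $I$ the ideal of $Y$, the topology on $A\otimes R$ is also given by $I$ and $\mathfrak m_R$, and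
$$(A\otimes_kR)/(I^n,\mathfrak m_R^n)=(A/I^n)[v]/(v)^n.$$
So this part of $\mathfrak X_0$ is $\operatorname{Spf}\hat A[[v]]$. Since $\hat A\to\hat A[[v]]$ is flat, $\mathfrak X_0\to X_{/Y}$ is flat, and $\xi$ pulls back to an element of $K(\mathfrak X_0)$, still called $\xi$. As $\mathcal J\subset\mathfrak b$, there is a flat morphism $\kappa:\mathfrak X_0\to\mathfrak X$ (Fact 2).

**Proposition 4.** There is $\xi'\in K(\mathfrak X)$ with $\kappa^*\xi'=\xi$.

*Proof.* **Step 4.3: the existence theorem on each thickening.** Its purpose is to pass from $\mathfrak X_0$ to $X_R$ modulo powers of $\mathcal J$. Let $W^{(m)}\subset X_R$ be defined by $\mathcal J^{m+1}$. It is closed in $X_R$, so proper over $R$. As $\mathfrak b^{m+n}\subset\mathcal J^{m+1}+\mathfrak m_R^{n}\mathscr O$, the $\mathfrak b$-adic and $\mathfrak m_R$-adic topologies coincide on $\mathscr O_{W^{(m)}}$. So the closed formal subscheme of $\mathfrak X_0$ defined by $\mathcal J^{m+1}$ is the $\mathfrak m_R$-adic completion of $W^{(m)}$. By Fact 7, completion is an exact equivalence between coherent sheaves on $W^{(m)}$ and coherent $\mathscr O_{\mathfrak X_0}$-modules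 killed by $\mathcal J^{m+1}$. These equivalences are compatible as $m$ varies.

**Step 4.4: coherent sheaves on $\mathfrak X_0$ are $\mathcal J$-adically complete.** This allows passage to the limit over $m$. Let $M$ be a finite module over a noetherian $\mathfrak b$-adically complete ring. Then $\bigcap\mathcal J^nM\subset\bigcap\mathfrak b^nM=0$. If $x_{n+1}-x_n\in\mathcal J^nM$ for all $n$, the sequence converges $\mathfrak b$-adically to some $x\in M$. Since $x_{n'}-x_n\in\mathcal J^nM$ for all $n'\ge n$ and $\mathcal J^nM$ is $\mathfrak b$-adically closed, $x-x_n\in\mathcal J^nM$. So $M$ is $\mathcal J$-adically complete.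

**Step 4.5: encode $\xi$ by coherent data.** Sheaves and maps can be algebraized; a fraction cannot be directly. Let $\mathcal I=\{c\in\mathscr O_{\mathfrak X_0}:c\,\xi\in\mathscr O_{\mathfrak X_0}\}$ be the denominator ideal. (For $\xi=1/t$ on $\operatorname{Spf}k[[t]]$ it would be $(t)$.) If locally $\xi=a/b$, then $\mathcal I=\ker(\mathscr O\xrightarrow{\,a\,}\mathscr O/b\mathscr O)$, so $\mathcal I$ is coherent. It locally contains the nzd $b$, so $\operatorname{Ann}\mathcal I=0$. Let $\iota:\mathcal I\to\mathscr O$ be the inclusion and $h:\mathcal I\to\mathscr O$, $h(c)=c\,\xi$.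

**Step 4.6: transport the data to $\mathfrak X$.** By Step 4.3, the sheaves $\mathcal I/\mathcal J^{m+1}\mathcal I$ and the reductions of $\iota,h$ come from coherent sheaves $\mathcal G_m$ on $W^{(m)}$, with compatible isomorphisms $\mathcal G_{m+1}/\mathcal J^{m+1}\mathcal G_{m+1}\cong\mathcal G_m$ and compatible maps $\mathcal G_m\to\mathscr O_{W^{(m)}}$. By Fact 8, $\mathcal I'=\varprojlim\mathcal G_m$ is coherent on $\mathfrak X$ with $\mathcal I'/\mathcal J^{m+1}\mathcal I'=\mathcal G_m$, and we get $\iota',h':\mathcal I'\to\mathscr O_{\mathfrak X}$. The coherent sheaves $\kappa^*\mathcal I'$ and $\mathcal I$ have compatibly isomorphic reductions modulo all $\mathcal J^{m+1}$, since the reduction of $\kappa^*\mathcal I'$ is the completion of $\mathcal G_m$. By Step 4.4, $\kappa^*\mathcal I'=\mathcal I$, $\kappa^*\iota'=\iota$ and $\kappa^*h'=h$.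

**Step 4.7: $\mathcal I'$ is an ideal with zero annihilator.** This is what makes a fraction out of $h'$. First, if $\mathcal G'$ is coherent on $\mathfrak X$ and $\kappa^*\mathcal G'=0$, then for every $m$ the completion of $\mathcal G'/\mathcal J^{m+1}\mathcal G'$ along the closed fiber vanishes. So $\mathcal G'/\mathcal J^{m+1}\mathcal G'=0$ by the equivalence, and $\mathcal G'=0$. Next, $\kappa$ is flat, so $\kappa^*$ is exact, and it commutes with $\mathcal{H}om$ of coherent sheaves, as one sees from a local finite presentation of the first argument. Hence $\kappa^*\ker\iota'=\ker\iota=0$, so $\ker\iota'=0$ and $\mathcal I'$ is an ideal. Since $\operatorname{Ann}\mathcal I'=\ker(\mathscr O_{\mathfrak X}\to\mathcal{H}om(\mathcal I',\mathscr O_{\mathfrak X}))$, we get $\kappa^*\operatorname{Ann}\mathcal I'=\operatorname{Ann}\mathcal I=0$, so $\operatorname{Ann}\mathcal I'=0$.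

**Step 4.8: form the fraction.** On each affine open, $\Gamma(\mathcal I')$ contains a nzd. Otherwise it would consist of zero-divisors and, by prime avoidance, lie in an associated prime $\operatorname{Ann}(x)$, $x\ne0$; then $x$ would annihilate $\mathcal I'$. For a nzd $b\in\Gamma(\mathcal I')$ put $\xi'=h'(b)/b$. If $b_1$ is another one, $b_1h'(b)=h'(bb_1)=bh'(b_1)$, so $\xi'$ is independent of $b$ and glues to an element of $K(\mathfrak X)$. Finally $\kappa^*\xi'=h(b)/b=\xi$. $\square$

**Step 4.9: restriction to the generic member.** We now reach the curve on which we can count. For $\operatorname{Spec}B\subset X_R$, with $\mathcal J$-adic completions,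
$$\hat B\to\hat B\otimes_RE\to(\hat B\otimes_RE)^\wedge=(B\otimes_RE)^\wedge$$
is a localization followed by a completion, hence flat; the last equality holds because both sides have the same quotients modulo $\mathcal J^n$. The sets $\operatorname{Spec}(B\otimes_RE)$ form a basis of $X_E$. So there is a flat morphism $\mathfrak Y:=(X_E)_{/C}\to\mathfrak X$. Let $\xi_E\in K(\mathfrak Y)$ be the pullback of $\xi'$.

## Counting sections along the generic curve

We show that $\xi_E$ is algebraic over $K(X_E)$.

**Step 5.1: $C$ is an integral curve, a local complete intersection with ample conormal dual.** These are exactly the properties that failed for the two lines. The ring $\mathscr O_{V,\ell^0}$ is excellent, so the generic formal fiber $R\otimes_{\mathscr O_{V,\ell^0}}F$ is geometrically regular over $F$, and its fraction field $E$ is a separable extension of $F$. The scheme $W_\eta$ is integral, geometrically irreducible, of dimension $\dim X-r=1$. So $C=W_\eta\otimes_FE$ is reduced (by separability) and irreducible: an integral projective curve over $E$. By Proposition 3, part 3, the map $C\to\mathbb P^{n_i}_E$ is non-constant,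 hence finite. So $\mathscr O(e_i)|_C$ is ample and has degree $\ge1$ for each $i$.

Since $X$ is normal, $\dim X_{\mathrm{sing}}\le\dim X-2=r-1$, so $\dim W|_{X_{\mathrm{sing}}}\le r-1+N-r<N$. Thus $W|_{X_{\mathrm{sing}}}$ does not dominate $V$, so $W_\eta$ does not meet $X_{\mathrm{sing}}$, and $C$ lies in $(X_{\mathrm{reg}})_E$. This scheme is regular of pure dimension $r+1$, because $X_{\mathrm{reg}}$ is smooth over $k$.

The curve $C$ is the zero scheme in $X_E$ of $r$ sections, $r_i$ of them of $\mathscr O(e_i)$, and has codimension $r$ everywhere. Regular local rings are Cohen–Macaulay, so these sections form regular sequences locally along $C$. Let $\mathcal J_E$ be the ideal of $C$ in $X_E$, and label the equations by $j=1,\dots,r$, the $j$-th being a section of $\mathscr O(e_{i(j)})$. Then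
$$\mathcal J_E^m/\mathcal J_E^{m+1}\cong\operatorname{Sym}^m\Big(\bigoplus_i\mathscr O(-e_i)|_C^{\oplus r_i}\Big)=\bigoplus_{m_1+\cdots+m_r=m}\mathscr O_C\Big(-\sum_jm_je_{i(j)}\Big).\tag{2}$$

**Step 5.2: the line bundle of poles.** This turns $\xi_E$ into a section of something. By Lemma 1, $K(\mathfrak Y)$ is a field. For affine opens $\operatorname{Spec}B$ of $(X_{\mathrm{reg}})_E$, the completion $\hat B$ along $C$ is regular: at maximal ideals it has the same completed local rings as $B$. So its local rings are unique factorization domains. If $\xi_E=a/b$, then in such a local ring the ideal $(b:a)$ is generated by $b/\gcd(a,b)$. So the denominator ideal $(b\hat B:a)$ is locally generated by one nzd, and the sheaf $\mathcal D=\{c:c\,\xi_E\in\mathscr O_{\mathfrak Y}\}$ is invertible. Let $\mathcal L=\mathcal D^{-1}\subset\mathscr M$. Since $\mathcal D\subset\mathscr O$ and $\xi_E\mathcal D\subset\mathscr O$, both $1$ and $\xi_E$ lie in $\Gamma(\mathfrak Y,\mathcal L)$. So $\xi_E^a\in\Gamma(\mathfrak Y,\mathcal L^n)$ for $0\le a\le n$.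

**Step 5.3: lower bound if $\xi_E$ is transcendental.** Let $\mathcal A$ be a very ample line bundle on $X$ and $0\ne s_0\in H^0(X,\mathcal A)$. Suppose $\xi_E$ is transcendental over $K(X_E)$. Let $(\varphi_\beta)$ be a basis of $H^0(X_E,\mathcal A^n)$. If $\sum c_{a\beta}\,\xi_E^a\varphi_\beta/s_0^n=0$ with $c_{a\beta}\in E$ and $0\le a\le n$, then $\sum_\beta c_{a\beta}\varphi_\beta/s_0^n=0$ in $K(X_E)$ for each $a$, so all $c_{a\beta}=0$. Hence the $\xi_E^a\varphi_\beta\in\Gamma(\mathfrak Y,\mathcal L^n\otimes\mathcal A^n)$ are linearly independent over $E$; here $s_0^n$ is locally a nzd on $\mathfrak Y$, so we may divide by it inside $\mathscr M$. As $h^0(X_E,\mathcal A^n)=h^0(X,\mathcal A^n)$ is for large $n$ a polynomial of degree $\dim X=r+1$ with positive leading coefficient,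
$$\dim_E\Gamma(\mathfrak Y,\mathcal L^n\otimes\mathcal A^n)\ \ge\ (n+1)\,h^0(X,\mathcal A^n)\ \ge\ c\,n^{r+2}\qquad(n\gg0)\tag{3}$$
for some $c>0$.

**Step 5.4: upper bound.** We bound the same space through $C$. Put $\mathcal G=\mathcal L^n\otimes\mathcal A^n$ and $\lambda=\deg(\mathcal L\otimes\mathcal A)|_C$. Since $\Gamma(\mathfrak Y,\mathcal G)=\varprojlim_m\Gamma(\mathcal G/\mathcal J_E^m\mathcal G)$, the kernels of $\Gamma(\mathfrak Y,\mathcal G)\to\Gamma(\mathcal G/\mathcal J_E^m\mathcal G)$ decrease to $0$. On a finite-dimensional subspace they stabilize, so the subspace injects into $\Gamma(\mathcal G/\mathcal J_E^m\mathcal G)$ for some $m$. Filter $\mathcal G/\mathcal J_E^m\mathcal G$ by powers of $\mathcal J_E$ and use (2):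
$$\dim_E\Gamma(\mathfrak Y,\mathcal G)\le\sum_{(m_j)\in\mathbb Z_{\ge0}^r}h^0\Big(C,\mathcal G|_C\big(-\textstyle\sum_jm_je_{i(j)}\big)\Big).\tag{4}$$
Each bundle in (4) has degree at most $n\lambda-\sum_jm_j$, because $\deg\mathscr O(e_i)|_C\ge1$. It has no sections if $\sum_jm_j>n\lambda$, because $C$ is integral. If $\lambda<0$ the sum is $0$ for $n\ge1$, contradicting (3). So $\lambda\ge0$, and at most $(n\lambda+1)^r$ terms are non-zero.

Fix an effective Cartier divisor $D$ on $C$ of degree $d_0>0$. If $\deg\mathcal N\ge0$, put $t_0=\lfloor\deg\mathcal N/d_0\rfloor+1$. Then $\deg\mathcal N(-t_0D)<0$, and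
$$h^0(\mathcal N)\le h^0(\mathcal N(-t_0D))+t_0d_0=t_0d_0\le\deg\mathcal N+d_0 .$$
So the sum in (4) is at most $(n\lambda+1)^r(n\lambda+d_0)=O(n^{r+1})$, contradicting (3). Hence $\xi_E$ is algebraic: there are $g_0,\dots,g_d\in K(X_E)=K(X_R)$, not all zero, with
$$\sum_ag_a\,\xi_E^a=0.\tag{5}$$

## Comparing coefficients in $v$

We bring (5) back to $\xi$ and conclude that $\xi$ is algebraic over $K(X)$.

**Step 6.1: the relation holds on $\mathfrak X_0$.** By Lemma 1, applied to $X_R$ and the connected set $W_R$, $K(\mathfrak X)$ is a field. So $K(\mathfrak X)\to K(\mathfrak Y)$ is injective, and (5) gives $\sum_ag_a\xi'^a=0$ in $K(\mathfrak X)$. Pulling back by $\kappa$, $\sum_ag_a\xi^a=0$ in $K(\mathfrak X_0)$.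

**Step 6.2: evaluate at a point.** This places everything in one power series ring. Let $y\in Y$ be a closed point, $Q=\operatorname{Frac}\widehat{\mathscr O}_{X,y}$, and $\operatorname{Spec}A\ni y$ an affine open of $X$. The completed local ring of $X_R$ at $y$ (over the closed point of $\operatorname{Spec}R$) is $\widehat{\mathscr O}_{X,y}[[v]]$. By Lemma 1, applied to $X_R$ and $Y$,
$$K(\mathfrak X_0)\subset\operatorname{Frac}\big(\widehat{\mathscr O}_{X,y}[[v]]\big)\subset\operatorname{Frac}Q[[v]].$$
By Lemma 1 for $X$ and $Y$, $K(X_{/Y})\subset Q$. The two embeddings are compatible with $\hat A\to\hat A[[v]]$, so the image of $\xi$ in $\operatorname{Frac}Q[[v]]$ is an element of $Q$, constant in $v$.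

**Step 6.3: read off coefficients.** After clearing denominators, $g_a\in A\otimes_kR$. The map $A\otimes_kR\to A[[v]]$ is injective: if $\sum_la_l\otimes\rho_l\mapsto0$ with the $a_l$ linearly independent over $k$, comparing coefficients gives $\rho_l=0$. Write $g_a=\sum_\mu g_{a\mu}v^\mu$ with $g_{a\mu}\in A\subset Q$. In $Q[[v]]$ the relation $\sum_ag_a\xi^a=0$ with $\xi\in Q$ gives
$$\sum_ag_{a\mu}\,\xi^a=0\quad\text{in }Q\text{ for every multi-index }\mu,$$
and for some $\mu$ not all $g_{a\mu}$ vanish. Since $K(X_{/Y})\subset Q$ is an embedding over $K(X)$, $\xi$ is algebraic over $K(X)$.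

## Connected preimages on the covering defined by $\xi$

Let $m(z)\in K(X)[z]$ be the minimal polynomial of $\xi$ and $d=\deg m$. Put $K'=K(X)(\xi)\subset K(X_{/Y})$, and let $u:X'\to X$ be the normalization of $X$ in $K'$. It is finite and surjective, and $X'$ is projective and normal.

**Step 7.1: two copies of $\xi$ on $X'$.** One comes from the formal side, the other from $K(X')$; we will compare them. Since $fu(X')=f(X)$, the morphism $fu$ satisfies $(\ast)$. By Proposition 3, part 2, $Y'=u^{-1}(Y)=(fu)^{-1}(\prod L_i)$ is connected and non-empty, so $K(X'_{/Y'})$ is a field by Lemma 1. Let $\operatorname{Spec}A\subset X$ be affine open and $\operatorname{Spec}A'=u^{-1}(\operatorname{Spec}A)$. Then $A'$ is a finite torsion-free $A$-module, so it embeds in some $A^M$. Hence $A'\otimes_A\hat A\subset\hat A^M$, and nzd's of $\hat A$ are nzd's in $A'\otimes_A\hat A$, which is the $I$-adic completion of $A'$. So $\xi$ has a pullback $\xi_2=u^*\xi\in K(X'_{/Y'})$. Let $\xi_1=\alpha_{X',Y'}(\xi)$, where now $\xi$ is viewed as an element of $K'=K(X')$.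

**Step 7.2: the local decomposition.** This lets us see $\xi_2-\xi_1$ at all points over $y$ at once. For a closed point $y\in Y\cap\operatorname{Spec}A$,
$$A'\otimes_A\widehat{\mathscr O}_{X,y}=\prod_{y'\mapsto y}\widehat{\mathscr O}_{X',y'} .$$
The factors are domains, finite over $\widehat{\mathscr O}_{X,y}$, and torsion-free since the left side lies in $\widehat{\mathscr O}_{X,y}^M$. Tensor with $Q=\operatorname{Frac}\widehat{\mathscr O}_{X,y}$. Each factor becomes a domain finite over the field $Q$, hence a field, namely its fraction field. As $A'\otimes_AK(X)=K'$,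
$$Q\otimes_{K(X)}K'=\prod_{y'\mapsto y}\operatorname{Frac}\widehat{\mathscr O}_{X',y'}.\tag{6}$$

**Step 7.3: a dichotomy from connectedness.** Let $\theta=\xi\otimes1-1\otimes\xi$ in (6), where the first $\xi$ is the image in $Q$ and the second lies in $K'$. Its $y'$-component is the image of $\xi_2-\xi_1$ under the embedding $K(X'_{/Y'})\hookrightarrow\operatorname{Frac}\widehat{\mathscr O}_{X',y'}$ of Lemma 1. If $\xi_2=\xi_1$, all components are zero; otherwise all are non-zero. So $\theta$ is $0$ or a unit.

**Step 7.4: conclude $d=1$.** The same ring computed algebraically contradicts the dichotomy unless $d=1$. We have $Q\otimes_{K(X)}K'=Q[z]/(m(z))$ with $\theta=\xi-z$. Since $m(\xi)=0$ in $Q$, $m(z)=(z-\xi)\,h(z)$ in $Q[z]$ with $\deg h=d-1$. If $d\ge2$, then $\theta\neq0$ and $h\not\equiv0$ modulo $m$ for degree reasons, while $\theta h=0$. So $\theta$ is neither $0$ nor a unit, a contradiction. Hence $d=1$ and $\xi\in K(X)$. Separability of $K'/K(X)$ was not needed, and Bădescu's theorem was not used. This proves Theorem A. $\blacksquare$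

## Roots of $1+t$ and the necessity of $(\ast)$

*Proof of Theorem B.* (a)$\Rightarrow$(b) is Theorem A, and (b)$\Rightarrow$(c) is trivial. For (c)$\Rightarrow$(a), assume (c) and suppose that $(\ast)$ fails for some $J\neq\emptyset$. Let $S=p_Jf(X)$, so $\dim S\le\sum_{i\in J}r_i$, and let $g=p_Jf:X\to S$. Write $L_J=\prod_{i\in J}L_i$ and $\mathrm{Gr}_J=\prod_{i\in J}\mathrm{Gr}_i$.

**Step 8.1: for general $L$, $S\cap L_J$ is finite.** This traps $Y$ in finitely many fibers of $g$. Subspaces in $\mathrm{Gr}_i$ through a given point form a subvariety of codimension $r_i$. So the incidence variety $\{(z,(L_i)_{i\in J}):z\in S\cap L_J\}$ is a fiber bundle over $S$ of dimension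
$$\dim S-\sum_{i\in J}r_i+\dim\mathrm{Gr}_J\le\dim\mathrm{Gr}_J,$$
with strict inequality if $\dim S=0$. So for $(L_i)$ in a dense open subset of $\prod_i\mathrm{Gr}_i$, the set $\Sigma:=S\cap L_J$ is finite, and empty if $\dim S=0$. By (c) we can choose such $(L_i)$ for which, moreover, $Y=f^{-1}(\prod L_i)$ is $G3$ in $X$. Note $Y\subset g^{-1}(\Sigma)$.

**Step 8.2: a function vanishing on $Y$.** It plays the role of $t$ in Example 3. If $Y=\emptyset$, then $K(X_{/Y})=0\neq K(X)$, a contradiction. So $Y\neq\emptyset$, $\Sigma\ne\emptyset$ and $\dim S\ge1$. Choose an affine open $\operatorname{Spec}A_0$ of the projective variety $S$ containing the finite set $\Sigma$, and $0\neq t_0\in A_0$ vanishing on $\Sigma$. Such $t_0$ exists since $\dim S\ge1$: multiply non-zero elements of the maximal ideals of the points of $\Sigma$. Then $t=g^*t_0$ is a non-zero rational function on $X$, because $g$ is surjective. It is regular in a neighborhood of $Y$ and vanishes on $Y\neq\emptyset$, so it is non-constant. Since $t$ lies in the ideal of $Y$, power series in $t$ converge in $\Gamma(X_{/Y},\mathscr O)$.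

**Step 8.3: infinitely many roots.** This produces the contradiction. Let $\ell\neq\operatorname{char}k$ be a prime. For every $e$ the series $(1+t)^{1/\ell^e}\in k[[t]]$ gives an element of $K(X_{/Y})=K(X)$ whose $\ell^e$-th power is $1+t$. So $1+t$ is an $\ell^e$-th power in $K(X)$ for all $e$. On the normalization of the complete variety $X$, the non-constant function $1+t$ has a pole along some prime divisor $D$; otherwise it would be regular in codimension one, hence everywhere, hence constant. Then $\operatorname{ord}_D(1+t)\ne0$ is divisible by $\ell^e$ for all $e$, a contradiction. So $(\ast)$ holds. $\blacksquare$
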